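# The nilpotency class of a zero entropy group is at most $n-1$

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, and a linear map $u$ is called unipotent if $u-1$ is nilpotent.

## 1. On a smooth surface, a unipotent automorphism group acts commutatively

Let $X$ be a smooth projective surface over $k$. Its Néron–Severi group $\operatorname{NS}(X)=\operatorname{Pic}(X)/\operatorname{Pic}^0(X)$ is finitely generated, and $N=\operatorname{NS}_{\mathbf R}(X)=\operatorname{NS}(X)\otimes_{\mathbf Z}\mathbf R$ carries the intersection form $q$. A line bundle of degree zero on every curve has torsion class in $\operatorname{NS}(X)$, so $q$ is nondegenerate. By the Hodge index theorem its signature is $(1,\dim N-1)$. An automorphism $g$ acts on $N$ by $(g^{-1})^*$ and preserves $q$. Suppose that a group of automorphisms acts on $N$ by unipotent maps. How far from commutative can the image be?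

We need two textbook facts.

Kolchin's theorem: a group $U$ of unipotent maps of a finite-dimensional real space $M\ne0$ is upper unitriangular in a suitable basis. In particular $U$ fixes a nonzero vector, and any product $(u_1-1)\cdots(u_r-1)$ with $u_i\in U$ and $r=\dim M$ is zero.

A unipotent isometry $u$ of a definite quadratic form is the identity. Indeed $u^mx$ is a polynomial in $m$ with values in a bounded set, so it is constant.

**Proposition 1.1.** Let $q$ be a nondegenerate quadratic form of signature $(1,r)$ on a finite-dimensional real space $N$, and let $U$ be a group of unipotent isometries of $q$. Then $U$ is abelian.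

**Proof.** Induction on $\dim N$; in dimension $1$ we have $U=1$. By Kolchin, $U$ fixes some $w\ne0$.

If $q(w,w)>0$, then $q$ is negative definite on $w^\perp$, so $U$ is trivial on $w^\perp$ and on $w$, and $U=1$. If $q(w,w)<0$, then $N=\mathbf Rw\oplus w^\perp$ and $U$ acts faithfully on $w^\perp$, a space of signature $(1,r-1)$, so induction applies.

Let $q(w,w)=0$ and write $L=w$, $F=L^\perp\ni L$, $E=F/\mathbf RL$. The form is negative semidefinite on $F$ with kernel $\mathbf RL$, so it induces a definite form on $E$, and $U$ acts trivially on $E$. It also acts trivially on the line $N/F$. Hence $ux=x+\beta_u(x)L$ for $x\in F$, with $\beta_u\in E^*$, and $u\mapsto\beta_u$ is a homomorphism $U\to E^*$. It is injective. Indeed, let $\beta_u=0$, choose $h\notin F$, and put $v=uh-h\in F$. For $x\in F$ we have $q(uh,x)=q(uh,ux)=q(h,x)$, so $v\in F^\perp=\mathbf RL$, say $v=tL$. Then $q(h,h)=q(uh,uh)=q(h,h)+2t\,q(h,L)$ with $q(h,L)\ne0$, so $t=0$. Thus $u$ fixes $F$ and $h$, and $u=1$. So $U$ embeds in the abelian group $E^*$. $\square$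

**Example 1.2.** Let $N$ be the space of real symmetric matrices $S=\begin{pmatrix}a&b\\ b&c\end{pmatrix}$ with $q(S,S)=\det S=ac-b^2$, of signature $(1,2)$. The matrix $g=\begin{pmatrix}1&m\\0&1\end{pmatrix}$ acts by
$$S\mapsto g^TSg=\begin{pmatrix}a&am+b\\ am+b&am^2+2bm+c\end{pmatrix}.$$
Here $L=\operatorname{diag}(0,1)$ is fixed and isotropic, $F=\{a=0\}$, $E$ is a line with coordinate $b$, and $\beta_g(b)=2mb$. The group is abelian, but orbits grow quadratically in $m$.

What changes on a variety of dimension $n\ge3$? The intersection form is now $n$-linear. To get a quadratic form from it we must insert $n-2$ classes $h_1,\dots,h_{n-2}$, and the group moves them. The two "trivial action" claims in the proof are then both in danger. For a fixed class $L$ the quotient $N/F$ need no longer be a line, so the group may act on it nontrivially, and there is no invariant quadratic form to control $F/\mathbf RL$.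

## 2. Zero entropy groups in dimension $n$

Let $X$ be a projective variety over $k$. Write $\operatorname{Aut}(X)=\operatorname{Aut}_X(k)$, where $\operatorname{Aut}_X$ is the automorphism group scheme, and let $\operatorname{Aut}_0(X)=(\operatorname{Aut}_X^0)_{\mathrm{red}}(k)$ be the group of $k$-points of its reduced neutral component. For $G\le\operatorname{Aut}(X)$ put $G_0=G\cap\operatorname{Aut}_0(X)$.

**Definition 2.1.** The first dynamical degree $d_1(g)$ of $g\in\operatorname{Aut}(X)$ is the spectral radius of $g^*$ on $\operatorname{NS}_{\mathbf R}(X)$. The automorphism $g$ has zero entropy if $d_1(g)=1$.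

**Definition 2.2.** For $G'\le\operatorname{Aut}(X)$ we say that $G'/G'_0$ is a unipotent group if the kernel of $G'\to\operatorname{GL}(\operatorname{NS}_{\mathbf R}(X))$, $g\mapsto(g^{-1})^*$, is exactly $G'_0$, and every element of the image $G'|_{\operatorname{NS}_{\mathbf R}(X)}$ is unipotent. Then $G'/G'_0\cong G'|_{\operatorname{NS}_{\mathbf R}(X)}$ is, by Kolchin, conjugate to a group of unitriangular real matrices, hence nilpotent.

**Definition 2.3.** For a group $H$ put $H_{(0)}=H$ and $H_{(i+1)}=[H_{(i)},H]$. If $H$ is nilpotent, its class $\mathfrak c(H)$ is the least $c\ge0$ with $H_{(c)}=\{1\}$.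

So the trivial group has class $0$, and a nontrivial abelian group has class $1$.

Dinh, Oguiso and Zhang proved for compact Kähler manifolds, with $H^{1,1}(X,\mathbf R)$ in place of $\operatorname{NS}_{\mathbf R}(X)$, and S. Li extended to projective varieties over algebraically closed fields of arbitrary characteristic, the following. If $\dim X=n\ge1$ and all elements of $G\le\operatorname{Aut}(X)$ have zero entropy, then some finite-index subgroup $G'\le G$ has $G'/G'_0$ unipotent, and the derived length of $G'/G_0'$ is at most $n-1$. Moreover, $\mathfrak c(G'/G'_0)$ does not depend on the choice of such a $G'$. Li's paper "Derived length of zero entropy groups acting on projective varieties in arbitrary characteristic -- A remark to a paper of Dinh-Oguiso-Zhang" (arXiv:1909.08201, 2019) is the source of the problem: is $\mathfrak c(G'/G'_0)$ bounded by a constant depending only on $n$, and does $n-1$ work? For a single group there is nothing to ask, since it is nilpotent; the point is uniformity in $X$, $G$, $G'$. Both answers are yes.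

**Theorem A.** Let $X$ be a projective variety of dimension $n\ge1$ over $k$ and let $G'\le\operatorname{Aut}(X)$ be such that $G'/G'_0$ is a unipotent group. Then $\mathfrak c(G'/G'_0)\le n-1$.

**Theorem C.** The following refinements hold.

* (C1) For all $n\ge1$, all $k$ and all $0\le c\le n-1$ there are $X$ of dimension $n$ and a group $G=G'$ of zero entropy automorphisms with $G'/G_0'$ unipotent and $\mathfrak c(G'/G'_0)=c$. So $n-1$ is optimal for every $n$ and every characteristic.
* (C2) In Theorem A, let $L$ be a $G'$-invariant nef class in $\operatorname{NS}_{\mathbf R}(X)$ with $L^\nu\not\equiv0$, $1\le\nu\le n$ (that is, $L^\nu x_{\nu+1}\cdots x_n\ne0$ for some classes $x_i$). Then $\mathfrak c(G'/G_0')\le n-\nu$. This is sharp for all $1\le\nu\le n$.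
* (C3) In Theorem A, the derived length of $G'/G'_0$ is at most $\lceil\log_2n\rceil$, and this is sharp.
* (C4) If $X$ is a compact Kähler manifold of dimension $n$ and a subgroup of $\operatorname{Aut}(X)$ has unipotent image in $\operatorname{GL}(H^{1,1}(X,\mathbf R))$, then that image has class at most $n-1$.

For $n=1$ the space $\operatorname{NS}_{\mathbf R}(X)$ is a line (the degree), so a unipotent group is trivial and has class $0$. For smooth surfaces Proposition 1.1 gives class at most $1$.

## 3. Unitriangular matrices acting on $E^n$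

We now look at a family in which class $n-1$ occurs. It proves (C1), and it will tell us later which arguments cannot work.

Let $U_n(\mathbf Z)$ be the group of upper unitriangular integral matrices. For $a,b,g$ in any ring, with $a,b$ invertible, we use
$$aba^{-1}b^{-1}-1=\big((a-1)(b-1)-(b-1)(a-1)\big)a^{-1}b^{-1},\tag{1}$$
which is just $(ab-ba)a^{-1}b^{-1}$ rewritten. For elementary matrices and $a<b<d$ it gives
$$[1+e_{ab},1+e_{bd}]=1+e_{ad},\tag{2}$$
since the bracket in (1) is $e_{ad}$ and $e_{ad}(1-e_{ab})(1-e_{bd})=e_{ad}$.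

**The class of $U_n(\mathbf Z)$ is exactly $n-1$.** If $J$ is the ring of strictly upper triangular matrices, then (1) shows inductively that $g\in U_n(\mathbf Z)_{(i)}$ implies $g-1\in J^{i+1}$; as $J^n=0$, the class is at most $n-1$. By (2), $1+e_{1,i+2}\in U_n(\mathbf Z)_{(i)}$ for $i\le n-2$, so the class is at least $n-1$.

Let $E$ be an elliptic curve over $k$ and let $U_n(\mathbf Z)$ act on $X=E^n$ by $z\mapsto gz$ on columns $z$. For row vectors $a\in\mathbf Z^n$ let $D_a=\phi_a^*[0]$ with $\phi_a:E^n\to E$, $z\mapsto a\cdot z$, and for $b\in\mathbf Z^n$ let $\psi_b:E\to E^n$, $t\mapsto bt$. Since $\phi_a\circ g=\phi_{ag}$ and $\phi_a\circ\psi_b$ is multiplication by $a\cdot b$,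
$$g^*D_a=D_{ag},\qquad \deg\psi_b^*D_a=(a\cdot b)^2.\tag{3}$$

**Proposition 3.1.** Let $G\le U_n(\mathbf Z)$ act on $X=E^n$. Then all elements of $G$ have zero entropy, $G_0=1$, and $G/G_0\cong G$ is a unipotent group.

**Proof.** *Unipotence.* The product principal polarization identifies $\operatorname{NS}(X)_{\mathbf Q}$ with the Rosati-symmetric elements of $M_n(\operatorname{End}^0(E))$, and $g^*\alpha=g^T\alpha g$ for integral $g$. Left multiplication by $g^T$ and right multiplication by $g$ are commuting unipotent maps, so their composite is unipotent. In particular $d_1(g)=1$.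

*Kernel.* Suppose $g^*$ is trivial on $\operatorname{NS}_{\mathbf R}(X)$. By (3), $(ag\cdot b)^2=(a\cdot b)^2$ for all $a,b$. Two linear forms with the same square agree up to sign, so $ag=\pm a$ for every $a$. The unipotent matrix $g$ has no eigenvalue $-1$, so $ag=a$ for all $a$ and $g=1$. Finally $\operatorname{Aut}_0(X)$ consists of translations and $G$ fixes the origin, so $G_0=1$, which is also the kernel of the action. $\square$

**Proof of (C1).** Take $G=G'=U_{c+1}(\mathbf Z)\times\{I_{n-c-1}\}$ (block diagonal), which has class $c$. $\square$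

**Growth on $E^n$.** Let $g_0=1+\sum_ie_{i,i+1}$. Then $e_1g_0^m=\sum_j\binom mj e_{1+j}$, so by (3)
$$\deg\psi_{e_n}^*\big((g_0^m)^*D_{e_1}\big)=\binom m{n-1}^2,\tag{4}$$
a polynomial of degree $2n-2$ in $m$. The class of the group is $n-1$, yet orbits of divisor classes grow with degree at least $2n-2$. For $n=2$ this is the quadratic growth of Example 1.2.

## 4. Multilinear forms with at most one positive direction

We isolate what the proof uses about the intersection form and the nef cone.

**Definition 4.1.** A *Lorentzian triple of degree $n\ge1$* is $(N,C,f)$ with $N\ne0$ a finite-dimensional real vector space, $C\subset N$ a closed convex cone with interior $C^\circ\ne\emptyset$, and $f:N^n\to\mathbf R$ symmetric and $n$-linear, such that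

* (P) $f(c_1,\dots,c_n)\ge0$ for $c_i\in C$;
* (H) if $n\ge2$, then for $c_1,\dots,c_{n-2}\in C$ the quadratic form $f(c_1,\dots,c_{n-2},\cdot,\cdot)$ has at most one positive eigenvalue;
* (N) if $f(x,\cdot,\dots,\cdot)=0$, then $x=0$.

A *unipotent group of automorphisms* is a group $U\le\operatorname{GL}(N)$ of unipotent maps preserving $C$ and $f$.

We write $x_1\cdots x_n=f(x_1,\dots,x_n)$. For $j<n$, "$x_1\cdots x_j=0$" means that the $(n-j)$-linear form $f(x_1,\dots,x_j,\cdot,\dots,\cdot)$ vanishes; since $C$ spans $N$, it is enough to test it on $C$. Note that $C^\circ$ spans $N$ and $C=\overline{C^\circ}$.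

**Example 4.2.** In degree $2$, take Example 1.2 with $C$ the positive semidefinite matrices. The polar form of $\det$ is $\frac12(ac'+a'c-2bb')$, which is $\ge0$ on $C$ because $|bb'|\le\sqrt{ac\,a'c'}\le\frac12(ac'+a'c)$.

In degree $3$, take $N=\mathbf R^3$, $C$ the closed positive octant, and $f(x,y,z)=\sum_{\sigma\in S_3}x_{\sigma(1)}y_{\sigma(2)}z_{\sigma(3)}$. (P) is clear. For $c\in C^\circ$ the form $f(c,\cdot,\cdot)$ has the matrix $\begin{pmatrix}0&c_3&c_2\\c_3&0&c_1\\c_2&c_1&0\end{pmatrix}$ with trace $0$ and determinant $2c_1c_2c_3>0$, so exactly one positive eigenvalue; (H) follows by continuity. (N) holds since $f(x,e_2,e_3)=x_1$, and similarly for the other coordinates.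

**Theorem B.** If $U$ is a unipotent group of automorphisms of a Lorentzian triple of degree $n$, then $U$ is nilpotent of class at most $n-1$.

The rest of this section builds the tools. We use repeatedly that if a quadratic form $q$ has at most one positive eigenvalue and $q(h,h)>0$, then $q\le0$ on $h^\perp$; otherwise $q$ would be positive definite on a plane.

**Lemma 4.3 (positivity).** If $c_1,\dots,c_j\in C$ with $0\le j\le n$, $c_1\cdots c_j\ne0$ and $h_{j+1},\dots,h_n\in C^\circ$, then $c_1\cdots c_jh_{j+1}\cdots h_n>0$. (For $j=0$ the condition is $f\ne0$, which holds by (N) as $N\neq 0$.)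

**Proof.** For $j=n$ this is (P). Otherwise suppose the number is $0$. For $y\in C$ there is $\varepsilon>0$ with $h_{j+1}-\varepsilon y\in C$, so by (P) $0\le c_1\cdots c_jyh_{j+2}\cdots h_n\le\varepsilon^{-1}\cdot0=0$. Thus $h_{j+1}$ may be replaced by any $y\in C$. Replacing the $h$'s one at a time, $c_1\cdots c_jy_{j+1}\cdots y_n=0$ for all $y_i\in C$, so $c_1\cdots c_j=0$, a contradiction. $\square$

**Lemma 4.4.** If $x\in C$ and $-x\in C$, then $x=0$.

**Proof.** By (P), $xc_2\cdots c_n=0$ for all $c_i\in C$, so $x=0$ by (N). $\square$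

**Lemma 4.5 (nondegeneracy).** Let $n\ge2$ and $h_1,\dots,h_{n-2}\in C^\circ$. Then $q=h_1\cdots h_{n-2}(\cdot,\cdot)$ is nondegenerate of signature $(1,\dim N-1)$.

**Proof.** By Lemma 4.3 and (H) there is exactly one positive eigenvalue. Let $q(x,\cdot)=0$. We show by induction on $i$ that
$$c_1\cdots c_ih_{i+1}\cdots h_{n-2}\,x=0\quad\text{for all }c_1,\dots,c_i\in C.$$
The case $i=0$ is given, and the case $i=n-2$ says $f(x,\cdot,\dots,\cdot)=0$, so $x=0$.

For the step from $i$ to $i+1$, by continuity take $c_1,\dots,c_i\in C^\circ$, and for $c\in C^\circ$ put $q_c=c_1\cdots c_i\,c\,h_{i+2}\cdots h_{n-2}(\cdot,\cdot)$. We must show $q_c(x,\cdot)=0$. The induction hypothesis, evaluated at $c$, says $q_c(h_{i+1},x)=0$. By Lemma 4.3, $q_c(h_{i+1},h_{i+1})>0$, so $q_c\le0$ on $h_{i+1}^\perp\ni x$. Therefore the linear function $c\mapsto q_c(x,x)$ is $\le0$ on the open set $C^\circ$. It vanishes at the point $c=h_{i+1}\in C^\circ$, again by the induction hypothesis. A linear function that reaches its maximum at an interior point is constant, so $q_c(x,x)=0$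 for all $c\in C^\circ$. As $q_c$ is semidefinite on $h_{i+1}^\perp$, this gives $q_c(x,h_{i+1}^\perp)=0$. Together with $q_c(x,h_{i+1})=0$ we get $q_c(x,\cdot)=0$. $\square$

**Lemma 4.6 (the space $F_L$).** Let $n\ge2$, $0\ne L\in C$, $F=F_L=\{x\in N:Lx=0\}$, and $q$ as in Lemma 4.5. Then $q(L,F)=0$, and:

* Case A, $L^2\ne0$: $q$ is negative definite on $F$, and $C\cap F=0$.
* Case B, $L^2=0$: $L\in F$; $q\le0$ on $F$, and for $x\in F$ we have $q(x,x)=0$ if and only if $x\in\mathbf RL$; $C\cap F=\mathbf R_{\ge0}L$; and $c_1\cdots c_{n-2}x^2\le0$ for all $c_i\in C$, $x\in F$.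

**Proof.** $F\subset L^{\perp_q}$ is clear. In Case A, $q(L,L)>0$ by Lemma 4.3, so $q$ is negative definite on $L^\perp$ by Lemma 4.5. If $x\in C\cap F$, then $q(x,x)\ge0$ by (P), so $x=0$. In Case B, $L$ is a nonzero isotropic vector of a nondegenerate form of signature $(1,\cdot)$, so $q\le0$ on $L^\perp$ with kernel $\mathbf RL$. If $x\in C\cap F$, then $q(x,x)\ge0$, so $x\in\mathbf RL$, and $x\in\mathbf R_{\ge0}L$ by Lemma 4.4. The last claim is $q\le0$ on $F$ for all $h_i\in C^\circ$, extended to $C$ by continuity. $\square$

In the degree $3$ example, $L=e_3$ has $L^2=0$ and $F=\mathbf Re_3$. For $L=e_2+e_3$ we have $L^2y=2y_1$, so $L^2\ne0$; from $Lxy=x_1(y_2+y_3)+y_1(x_2+x_3)$ we get $F=\mathbf R(e_2-e_3)$, which meets the octant only in $0$.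

**Lemma 4.7 (quotients).** For $n\ge2$ and $0\ne L\in C$, let $V=N/F_L$, $C_V$ the closure of the image of $C$, and $f_V(x_1,\dots,x_{n-1})=Lx_1\cdots x_{n-1}$. This is a Lorentzian triple of degree $n-1$, and if $U$ fixes $L$, it acts on this triple.

**Proof.** $f_V$ is well defined by the definition of $F_L$. By Lemma 4.3, $Lh^{n-1}>0$ for $h\in C^\circ$, so $V\ne0$. The image of $C$ contains an open set. (P) and (H) hold for classes in the image of $C$, and then on the closure, because having at most one positive eigenvalue is a closed condition. (N) is the definition of $F_L$. If $U$ fixes $L$, it preserves $F_L$, $C_V$ and $f_V$ and acts unipotently. $\square$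

**Lemma 4.8 (restriction).** If a subspace $N_0\subset N$ contains some $h\in C^\circ$, then $(N_0,C\cap N_0,f|_{N_0})$ is a Lorentzian triple of degree $n$.

**Proof.** (P) and (H) are clear, and $h$ is interior to $C\cap N_0$. If $n=1$, (N) says that the linear form $f$ is injective, so $\dim N=1$ and $N_0=N$. If $n\ge2$, $q=h^{n-2}(\cdot,\cdot)$ has $q(h,h)>0$ and is negative definite on $h^\perp$, so it is nondegenerate on $N_0=\mathbf Rh\oplus(N_0\cap h^\perp)$; this gives (N). $\square$

## 5. Orbits are polynomials of degree at most $2n-2$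

Let $U$ be a group acting by unipotent maps on a finite-dimensional real space $M\ne0$. Let $I\subset\mathbf R[U]$ be the augmentation ideal, the two-sided ideal spanned by the $u-1$, $u\in U$. By Kolchin, $I^{\dim M}M=0$. Put
$$d(M)=\max\{j\ge0:I^jM\ne0\}.$$
In Example 1.2, for $U=\{g\}$ with $m\in\mathbf Z$, one has $d(N)=2$, and $I^2N=\mathbf RL$.

For unipotent $u$ and all $m\in\mathbf Z$ we have $u^m=\sum_a\binom ma(u-1)^a$, a finite sum. Indeed the right side $R(m)$ is polynomial in $m$, equals $u^m$ for $m\ge0$, and so satisfies $R(m+1)=uR(m)$ identically. Hence for $u_1,\dots,u_r\in U$, $b\in M$, $m\in\mathbf Z^r$,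
$$P(m):=u_1^{m_1}\cdots u_r^{m_r}b=\sum_a\prod_i\binom{m_i}{a_i}\,(u_1-1)^{a_1}\cdots(u_r-1)^{a_r}b.\tag{5}$$

**Lemma 5.1.** (i) $P$ is a polynomial in $m$, and its homogeneous component $P_j$ of degree $j$ takes values in $I^jM$. In particular $\deg P\le d(M)$.

(ii) Let $S$ generate $M$ as an $\mathbf R[U]$-module and let $d=d(M)$. Then $I^dM$ is spanned by the elements $(u_1-1)\cdots(u_d-1)b$ with $u_i\in U$, $b\in S$, and each of them is the coefficient of $m_1\cdots m_d$ in $P$ with $r=d$. Hence there are $u_1,\dots,u_d\in U$, $b\in S$, $s\in\mathbf Z^d$ with $P_d(s)\ne0$.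

(iii) If $c\in U_{(j)}$, then $c-1\in I^{j+1}$.

**Proof.** (i) The term of index $a$ in (5) has degree $|a|=\sum a_i$ and values in $I^{|a|}M$; it contributes to $P_j$ only if $|a|\ge j$.

(ii) Since $\mathbf R[U]=\mathbf R+I$ and $I^{d+1}M=0$, $I^dM$ is spanned by $I^dS$, and $I^d$ is spanned by products of $d$ elements $u-1$. A term of (5) contributes to the monomial $m_1\cdots m_d$ only if all $a_i\ge1$. Then either $a=(1,\dots,1)$, or $|a|>d$ and the term is $0$. Some such element is nonzero, so some $P_d$ is a nonzero polynomial and takes a nonzero value on $\mathbf Z^d$.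

(iii) For $j=0$ this is clear. The set $\{c:c-1\in I^{j+1}\}$ is a subgroup, because $cd-1=(c-1)d+(d-1)$ and $c^{-1}-1=-c^{-1}(c-1)$. By (1), commutators of $a$ with $a-1\in I^{j}$ and $b\in U$ lie in it. Induct on $j$. $\square$

**Lemma 5.2 (fixed classes).** Let $U$ be a unipotent group of automorphisms of a Lorentzian triple, $h\in C^\circ$, $N_h=\operatorname{span}(Uh)$, $\kappa=d(N_h)$. For $P(m)=u_1^{m_1}\cdots u_r^{m_r}h$ and $s\in\mathbf Z^r$, the vector
$$P_\kappa(s)=\lim_{t\to+\infty}t^{-\kappa}P(ts)$$
lies in $C\cap I^\kappa N_h$ and is fixed by $U$. These vectors span $I^\kappa N_h$. In particular $U$ fixes some nonzero $L\in C$.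

**Proof.** The limit, over positive integers $t$, exists by Lemma 5.1(i). It lies in $C$ because $P(ts)\in C$ and $C$ is closed, and it is fixed because $I\cdot I^\kappa N_h=0$. By Lemma 5.1(ii) with $S=\{h\}$, $I^\kappa N_h$ is spanned by coefficients of polynomials $P_\kappa$, and the coefficients of a polynomial lie in the span of its values on $\mathbf Z^r$. $\square$

The next lemma bounds the growth of orbits. The mechanism: orbits of $h$ stay in $C$, where every $q$ is $\ge0$, while $q$ is negative on $F$ away from $L$. If an orbit grew much faster in $F$ than in the quotient $V$, the negative term would win.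

**Lemma 5.3.** Let $U$ be a unipotent group of automorphisms of a Lorentzian triple of degree $n$. Then $d(N)\le2n-2$, that is, $I^{2n-1}N=0$.

**Proof.** Induction on $n$. If $n=1$, then $\dim N=1$ and $U=1$. Let $n\ge2$. Since $C^\circ$ spans $N$, it suffices to bound $d(N_h)$ for each $h\in C^\circ$, and by Lemma 4.8 we may assume $N=N_h$. Let $\kappa=d(N)$, let $L\ne0$ be one of the vectors $P_\kappa(s)$ of Lemma 5.2, and put $F=F_L$, $V=N/F$, $k_2=d(V)$. By Lemma 4.7 and induction, $k_2\le2n-4$. We show $\kappa\le k_2+2$.

*Case A, $L^2\ne0$.* By Lemma 4.6, $C\cap F=0$, so $L\notin F$. Thus $L\in I^\kappa N$ has nonzero image in $I^\kappa V$, and $\kappa\le k_2$.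

*Case B, $L^2=0$.* Suppose $\kappa\ge k_2+2$. As $I^{k_2+1}V=0$, we have $I^{k_2+1}N\subset F$. So all vectors of Lemma 5.2 lie in $C\cap F=\mathbf R_{\ge0}L$, and $I^\kappa N=\mathbf RL$. If $I^{\kappa-1}N\subset\mathbf RL$, then $I^\kappa N=0$, a contradiction; so $d(N/\mathbf RL)=\kappa-1$. By Lemma 5.1(ii) for $N/\mathbf RL$, generated by the class of $h$, there are $u_1,\dots,u_{\kappa-1}$ and $s$ such that $P(m)=u_1^{m_1}\cdots u_{\kappa-1}^{m_{\kappa-1}}h$ has $y:=P_{\kappa-1}(s)\notin\mathbf RL$. Every $P_j(s)$ with $j>k_2$ lies in $I^{k_2+1}N\subset F$. In particular $y\in F$. So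
$$P(ts)=\alpha t^\kappa L+Y(t)+Z(t),\qquad Y(t)=t^{\kappa-1}y+\sum_{k_2<j\le\kappa-2}t^jP_j(s)\in F,\qquad\deg Z\le k_2 .$$
Let $q=h^{n-2}(\cdot,\cdot)$. Since $q(L,L)=0=q(L,Y)$ and $P(ts)\in C$,
$$0\le q(P(ts),P(ts))=2\alpha t^\kappa q(L,Z)+q(Y,Y)+2q(Y,Z)+q(Z,Z).$$
By Lemma 4.6, $q(Y,Y)=q(y,y)t^{2\kappa-2}+O(t^{2\kappa-3})$ with $q(y,y)<0$. The other three terms are $O(t^{\kappa+k_2})$. Letting $t\to+\infty$ gives $2\kappa-2\le\kappa+k_2$, that is, $\kappa\le k_2+2$.

In all cases $\kappa\le k_2+2\le2n-2$. $\square$

**What counting gives.** If $c\in U_{(2n-2)}$, then $c-1\in I^{2n-1}$ by Lemma 5.1(iii), so $c-1$ kills $N$ and $c=1$. Hence $U$ has class at most $2n-2$. With the translation to varieties in Section 7 this already answers the first question, with $c=2n-2$. To reach $n-1$ this way one would need $I^nN=0$, and that is false: by (4) and Lemma 5.1(i), $d(\operatorname{NS}_{\mathbf R}(E^n))\ge2n-2$ for $U_n(\mathbf Z)$. So counting powers of $I$ on all of $N$ stops exactly at $2n-2$. We have to find a smaller module, on which growth is half as fast,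 that still sees the deep commutators.

## 6. Halving the degree: proof of Theorem B

The smaller module comes from the surface proof. Fix $L$, and let $K$ be the subgroup acting trivially on $V=N/F_L$. We show that $K$ behaves like the whole group did in Proposition 1.1: it embeds in the dual of a subspace $E_0\subset F/\mathbf RL$. The gain is an inequality in which the *square* of a vector of $E_0$ is bounded by a *first-order* expression in the orbit of $h$ in $V$. Since orbits in $V$ have degree at most $2n-4$, vectors of $E_0$ move with degree at most $n-2$.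

The induction is on $n$. For $n=1$, $U=1$. Let $n\ge2$. By Lemma 5.2 choose $0\ne L\in C$ fixed by $U$, and put $F=F_L$, $V=N/F$, $K=\ker(U\to\operatorname{GL}(V))$. By Lemma 4.7 and induction, $U/K$ has class at most $n-2$, so
$$U_{(n-2)}\subset K.\tag{6}$$

**Lemma 6.1.** Let $n\ge2$ and let $L\ne0$ be any class in $C$ fixed by $U$ with $L^2\ne0$. Then $K=1$; that is, $U$ acts faithfully on $N/F_L$.

**Proof.** Let $k\in K$, $h\in C^\circ$. Then $p(m)=k^mh$ is a polynomial in $m$ with values in $C$, and its coefficients of positive degree lie in $(k-1)N\subset F$. If $kh\ne h$, then $\deg p\ge1$, and the leading coefficient $\lim_{m\to+\infty} m^{-\deg p}p(m)$ is a nonzero element of $C\cap F=0$ (Lemma 4.6), a contradiction. So $k$ fixes $C^\circ$, which spans $N$. $\square$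

If $L^2\ne0$, Lemma 6.1 shows that $U$ has class at most $n-2$, and we are done. From now on $L^2=0$ (Case B), and $E:=F/\mathbf RL$.

**Step 1 (orbits of $K$ are quadratic).** For $k\in K$ let $X=X_k=\log k$, a nilpotent map, so $k^m=\exp(mX)$. We have $XN\subset F$ and $XL=0$. The claim is that for all $h\in N$, $m\in\mathbf Z$,
$$k^mh=h+m\,v_h+m^2a_hL,\qquad v_h=v_h(k):=X_kh\in F,\qquad a_hL=\tfrac12X_k^2h,\tag{7}$$
where $v_h$ and $a_h$ are linear in $h$.

Let $h\in C^\circ$ and $y_j=X^jh/j!$, so $k^mh=\sum_jm^jy_j$, with $y_j\in F$ for $j\ge1$. If all $y_j$ with $j\ge1$ lie in $\mathbf RL$, then $X^2h\in\mathbf R\,XL=0$. Otherwise let $i\ge1$ be maximal with $y_i\notin\mathbf RL$. Then $y_{i+1}\in\mathbf RL$, and $y_j=0$ for $j\ge i+2$ because $XL=0$. So $p(m)=k^mh=h+Y+a(m)L$ with $Y=\sum_{j=1}^im^jy_j\in F$ and $\deg a\le i+1$. With $q=h^{n-2}(\cdot,\cdot)$, from $q(L,L)=q(L,Y)=0$ and (P),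
$$0\le q(p,p)=q(h,h)+2a\,q(L,h)+2q(h,Y)+q(Y,Y).$$
Here $q(Y,Y)$ has leading term $m^{2i}q(y_i,y_i)$ with $q(y_i,y_i)<0$ by Lemma 4.6, and the other terms have degree at most $i+1$. If $i\ge2$, then $2i>i+1$ and the right side becomes negative for large $m$. So $i=1$ and $y_2\in\mathbf RL$. In all cases $X^2h\in\mathbf RL$ for $h\in C^\circ$, hence for all $h\in N$ by linearity, and $X^3=0$. This is (7).

**Step 2 ($K$ acts trivially on $E$).** In the surface case an invariant definite form did this. Now we produce, for each $h$, enough invariance under $K$ alone. The claim is that if $n\ge3$, then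
$$v_h\,x\,x'=0\qquad(h\in N,\ x,x'\in F,\ k\in K).\tag{8}$$
Let $h\in C^\circ$, $h_2,\dots,h_{n-2}\in C$, $x\in F$. Since $k^mh\in C$, Lemma 4.6 gives, using (7) and $Lx=0$,
$$0\ge(k^mh)h_2\cdots h_{n-2}x^2=hh_2\cdots h_{n-2}x^2+m\,v_hh_2\cdots h_{n-2}x^2\qquad\text{for all }m\in\mathbf Z.$$
An affine function of $m$ bounded above on $\mathbf Z$ is constant, so $v_hh_2\cdots h_{n-2}x^2=0$. Polarizing in $x$, and using linearity in $h$ and the $h_i$, we get (8).

Now let $h\in C^\circ$ and $x\in F$. As $kx\in F$, we have $L\cdot kx=0$, and $v_h\cdot kx\cdot kx=0$ by (8). Hence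
$$h^{n-2}x^2=(kh)^{n-2}(kx)^2=(h+v_h+a_hL)^{n-2}(kx)^2=h^{n-2}(kx)^2,$$
which for $n=2$ is just invariance of $f$. So $k$ induces a unipotent isometry of the negative definite form induced by $h^{n-2}(\cdot,\cdot)$ on $E$, and it acts trivially on $E$. Thus
$$kx=x+\beta_k(x)L\qquad(x\in F),\qquad\beta_k\in E^*,\tag{9}$$
where $\beta_k(L)=0$ since $kL=L$. As in Section 1, $k\mapsto\beta_k$ is a homomorphism $K\to E^*$. For $u\in U$, applying $uku^{-1}$ to $x\in F$ gives
$$\beta_{uku^{-1}}=\beta_k\circ u^{-1}.\tag{10}$$
On $F$ we have $(k-1)^2=0$, so $X_kx=\beta_k(x)L$, and from $a_hL=\frac12X_kv_h$,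
$$a_h=\tfrac12\beta_k(v_h).\tag{11}$$

**Step 3 ($K$ is detected on a small subspace $E_0$).** For $h\in C^\circ$ and $x\in F$ expand
$$h^{n-1}x=(kh)^{n-1}(kx)=(h+v_h+a_hL)^{n-1}\big(x+\beta_k(x)L\big).$$
Since $Lx=Lv_h=0$, $L^2=0$, and $v_hv_hx=0$ by (8) if $n\ge3$ (for $n=2$ no such term occurs), only three terms survive: $h^{n-1}x$, $(n-1)h^{n-2}v_hx$ and $\beta_k(x)Lh^{n-1}$. Hence
$$(n-1)\,h^{n-2}v_hx=-\beta_k(x)\,Lh^{n-1}.\tag{12}$$
Let $E_0\subset E$ be the span of the classes of all $v_h(k)$, $h\in N$, $k\in K$. From $uX_kh=(uX_ku^{-1})(uh)$ we get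
$$u\,v_h(k)=v_{uh}(uku^{-1})\qquad(u\in U),\tag{13}$$
so $E_0$ is $U$-stable. The claim is that the homomorphism $K\to E_0^*$, $k\mapsto\beta_k|_{E_0}$, is injective. Suppose $\beta_k|_{E_0}=0$ and let $h\in C^\circ$. By (12) with $x=v_h(k)$ we get $h^{n-2}v_h^2=0$, so $v_h=tL$ for some $t$ by Lemma 4.6. By (11), $a_h=0$, so $kh=h+tL$. Then $h^n=(kh)^n=h^n+nt\,Lh^{n-1}$, and $Lh^{n-1}>0$ by Lemma 4.3, so $t=0$ and $kh=h$. As $C^\circ$ spans $N$, $k=1$.

In particular $K$ is abelian. What we need now is how long $U$ can move vectors in $E_0$.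

**Step 4 ($I^{n-1}E_0=0$).** This is the halving step. Fix $g\in C^\circ$, put $q_g=g^{n-2}(\cdot,\cdot)$, and use the norm $|x|^2=-q_g(x,x)$ on $E$. For $h'\in C^\circ$, $k'\in K$, write $v=v_{h'}(k')$, $a=a_{h'}(k')$. By (7), $q_g(L,L)=0=q_g(L,F)$ and (P), for all $m\in\mathbf Z$
$$0\le q_g(k'^mh',k'^mh')=q_g(h',h')+2m\,q_g(h',v)+m^2\big(q_g(v,v)+2a\,q_g(h',L)\big).$$
So the coefficient of $m^2$ is $\ge0$. With (11) this says
$$|v_{h'}(k')|^2\le\beta_{k'}\big(v_{h'}(k')\big)\cdot f(L,g,\dots,g,h')\qquad(g\text{ occurring }n-2\text{ times}).\tag{14}$$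
Now transport by $\gamma\in U$: take $h'=\gamma h$, $k'=\gamma k\gamma^{-1}$ with $h\in C^\circ$, $k\in K$. By (13), $v_{h'}(k')=\gamma v_h(k)$, and by (10), $\beta_{k'}(\gamma v_h(k))=\beta_k(v_h(k))$, which does not depend on $\gamma$. Hence
$$|\gamma v_h(k)|^2\le\beta_k(v_h(k))\cdot f_V(g,\dots,g,\gamma h)\qquad(\gamma\in U).\tag{15}$$
The left side is quadratic in the orbit on $E_0$, while the right side is linear in the orbit on $V$.

If $E_0=0$ there is nothing to show. Otherwise let $e=d(E_0)$. The classes $v_h(k)$ with $h\in C^\circ$, $k\in K$ span $E_0$. By Lemma 5.1 there are such $h,k$ and $u_1,\dots,u_e\in U$, $s\in\mathbf Z^e$ such that for $\gamma_t=u_1^{ts_1}\cdots u_e^{ts_e}$ the vector $\gamma_tv_h(k)\in E_0$ is a polynomial in $t$ of degree exactly $e$; since the norm is definite, $|\gamma_tv_h(k)|^2$ is a polynomial of degree exactly $2e$. By Lemma 5.1(i) and Lemma 5.3 for the triple $V$ of degree $n-1$, the right side of (15) is a polynomial in $t$ of degree at most $2(n-1)-2=2n-4$. Letting $t\to+\infty$, $2e\le2n-4$. So $e\le n-2$ and $I^{n-1}E_0=0$.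

**Step 5 ($U_{(n-2)}$ is central).** We could now combine "$U/K$ has class at most $n-2$" with the action of $U$ on $K\subset E_0^*$. By (10), commutation with $u\in U$ acts on $K\subset E_0^*$, up to sign, as $u-1$ in the dual representation, and $n-1$ such steps give $0$. But adding the lengths yields only class at most $(n-2)+(n-1)=2n-3$. The point is that elements of $U_{(n-2)}$ are already deep: they lie in $1+I^{n-1}$.

Let $F_0\subset F$ be the preimage of $E_0$. Then $I^{n-1}F_0\subset\mathbf RL$ and $I^nF_0=0$, as $U$ fixes $L$. Let $c\in U_{(n-2)}$ and $u\in U$. By (6), $c\in K$, and by Lemma 5.1(iii), $c-1\in I^{n-1}$. For $x\in F_0$ we have $(u-1)x\in F_0$, and by (9)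
$$\beta_c\big((u-1)x\big)L=(c-1)(u-1)x\in I^nF_0=0.$$
So $\beta_c\circ u=\beta_c$ on $E_0$. By (10) this says $\beta_{u^{-1}cu}=\beta_c$ on $E_0$, and Step 3 gives $u^{-1}cu=c$. Hence $U_{(n-2)}$ is central in $U$ and $U_{(n-1)}=1$. This proves Theorem B. $\square$

## 7. The triple of a projective variety, and Theorem A

Let $X$ be a projective variety of dimension $n\ge1$, possibly singular, and let $N=\operatorname{NS}_{\mathbf R}(X)$. A line bundle is numerically trivial if and only if its class in $\operatorname{NS}(X)$ is torsion (SGA 6, Exp. XIII; Kleiman, *The Picard scheme*, Thm 9.6.3 in *FGA Explained*). So $N$ is the space of real numerical divisor classes. Let $C$ be the nef cone: it is closed and convex, its interior contains the ample classes, which span $N$, and every nef class is a limit of rational ample classes. Let $f$ be the intersection form. Automorphisms preserve $C$ and $f$. We check (P) and (H), and then deal with (N).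

**Property (P).** This is Kleiman's theorem that intersection numbers of nef classes are $\ge0$.

**Property (H).** Let $n\ge2$. By continuity and scaling it suffices to take $c_i=H_i$ very ample, $1\le i\le n-2$. By Bertini's irreducibility theorem (Jouanolou, *Théorèmes de Bertini et applications*, Thm 6.3), a general hyperplane section of an integral projective variety of dimension $\ge2$ is irreducible, so as a cycle it is a positive multiple of an integral variety. Iterating, there are an integral surface $S\subset X$ and $a>0$ with $H_1\cdots H_{n-2}xy=a\,(x|_S\cdot y|_S)$. Let $\pi:\tilde S\to S$ be a resolution of singularities (Abhyankar, Lipman). Since $\pi$ is birational, $(x|_S\cdot y|_S)=(\pi^*x|_S\cdot\pi^*y|_S)_{\tilde S}$. By the Hodge index theorem on $\tilde S$, this is the pullback under a linear map of a form with one positive eigenvalue, so it has at most one.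

**Lemma 7.1.** If $r\in N$ is nef and nonzero and $A$ is very ample, then $r\cdot A^{n-1}>0$.

**Proof.** As $r\neq 0$ is nef, there is an integral curve $\Gamma$ with $r\cdot\Gamma>0$. If $n=1$, then $\Gamma=X$ and we are done. Let $n\ge2$ and choose $d\geq 1$ with $\mathcal I_\Gamma\otimes A^d$ globally generated. Its sections, viewed as sections of $A^d$, have base locus exactly $\Gamma$. Choose successively general members $D_1,\dots,D_{n-1}$ among their divisors; $D_1$ does not contain $X$ because $X\not\subset\Gamma$. For $1\le j\le n-2$, a component $Z$ of $D_1\cap\dots\cap D_j$ has dimension $\ge2$, so $Z\not\subset\Gamma$, and a general $D_{j+1}$ does not contain $Z$. Thus each intersection $D_1\cap\dots\cap D_j$ has pure dimension $n-j$. Cutting the cycle successively by these divisors, we see that $d^{n-1}A^{n-1}$ is represented by an effective 1-cycle whose support is all of $D_1\cap\dots\cap D_{n-1}\supset\Gamma$. So $\Gamma$ occurs in it with positive integral coefficient. As $r$ is nef, $d^{n-1}\,r\cdot A^{n-1}\ge r\cdot\Gamma>0$. $\square$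

**Property (N), after passing to a quotient.** Let $R=\{x\in N:f(x,\cdot,\dots,\cdot)=0\}$, $\bar N=N/R$, $\bar C$ the closure of the image of $C$, and $\bar f$ the induced form. Here $\bar N\ne0$ because $A^n>0$. (P) and (H) pass to $\bar C$ by continuity, $\bar C$ has interior, and (N) holds by construction. So $(\bar N,\bar C,\bar f)$ is a Lorentzian triple of degree $n$. Nothing is lost by this:

**Lemma 7.2.** Let $U$ be a unipotent subgroup of the image of $\operatorname{Aut}(X)$ in $\operatorname{GL}(N)$. Then $U$ acts faithfully on $\bar N$.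

**Proof.** Suppose $u\in U$ acts trivially on $\bar N$ and $u\ne1$. Ample classes span $N$, so $uH\ne H$ for some ample $H$. Then $m\mapsto u^mH$ is a polynomial of some degree $e\ge1$, and its leading coefficient $r=\lim_{m\to+\infty}m^{-e}u^mH$ is nef and nonzero. It lies in $(u-1)N\subset R$, so $r\cdot A^{n-1}=0$ for $A$ very ample. This contradicts Lemma 7.1. $\square$

**Proof of Theorem A.** By hypothesis $G'/G'_0\cong U:=G'|_{\operatorname{NS}_{\mathbf R}(X)}$, a group of unipotent maps preserving $C$ and $f$. By Lemma 7.2 it is isomorphic to its image in $\operatorname{GL}(\bar N)$, a unipotent group of automorphisms of the Lorentzian triple $(\bar N,\bar C,\bar f)$ of degree $n$. Theorem B gives $\mathfrak c(G'/G'_0)\le n-1$. $\square$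

So the constant $c=n-1$ is valid for the Question, and by (C1), proved in Section 3, no smaller constant depending only on $n$ is.

## 8. Invariant nef classes, derived length, and Kähler manifolds

**Proof of (C2), the bound.** We show: *if $U$ as in Theorem B fixes $L\in C$ with $L^\nu\ne0$, $1\le\nu\le n$, then $U$ has class at most $n-\nu$.* Induction on $\nu$; the case $\nu=1$ is Theorem B. Let $\nu\ge2$. Then $n\ge2$ and $L^2\ne0$, so by Lemma 6.1 $U$ acts faithfully on $V=N/F_L$, a triple of degree $n-1$. The image $\bar L\in C_V$ of $L$ is fixed by $U$, and $\bar L^{\nu-1}\ne0$ with respect to $f_V$, because $f_V(\bar L,\dots,\bar L,\cdot,\dots)$ with $\nu-1$ entries $\bar L$ is the form $L^\nu$. By induction the class is at most $(n-1)-(\nu-1)=n-\nu$. Applying this to $(\bar N,\bar C,\bar f)$ and the image of $L$ there gives the bound in (C2). $\square$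

**Proof of (C2), sharpness.** On $X=E^n$ let $L=\sum_{i>n-\nu}D_{e_i}$, pulled back from an ample class on $E^\nu$, so $L$ is nef. Since $D_{e_i}^2=0$ and $D_{e_1}\cdots D_{e_n}=1$, we have $L^\nu\cdot\big(\sum_{i\le n-\nu}D_{e_i}\big)^{n-\nu}=\nu!\,(n-\nu)!\ne0$, so $L^\nu\not\equiv0$. Let $G$ be the group of $g\in U_n(\mathbf Z)$ whose last $\nu$ rows are those of the identity, that is, $e_ig=e_i$ for $i>n-\nu$. By (3), $g^*D_{e_i}=D_{e_ig}=D_{e_i}$ for these $i$, so $L$ is invariant. By Proposition 3.1, $G=G'$ satisfies the hypotheses with $G'_0=1$. It contains a copy of $U_{n-\nu+1}(\mathbf Z)$ on the indices $1,\dots,n-\nu+1$, whose last row is that of the identity. So its class is at least $n-\nu$, hence equal to $n-\nu$. $\square$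

**Proof of (C3).** For any group $H$ we have the standard inclusion $[H_{(a)},H_{(b)}]\subset H_{(a+b+1)}$, so by induction the $j$-th derived subgroup lies in $H_{(2^j-1)}$. For $H=G'/G_0'$, Theorem A makes this trivial once $2^j-1\ge n-1$. Hence the derived length is at most $\lceil\log_2n\rceil$.

For sharpness take $H=U_n(\mathbf Z)$ acting on $E^n$ (Proposition 3.1). By (2) and induction on $j$, the $j$-th derived subgroup contains $1+e_{a,a+2^j}$ whenever $a+2^j\le n$: the step is $[1+e_{a,a+2^j},1+e_{a+2^j,a+2^{j+1}}]=1+e_{a,a+2^{j+1}}$. With $a=1$ it is nontrivial if $2^j\le n-1$. So the derived length is exactly $\lceil\log_2n\rceil$. $\square$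

**Proof of (C4).** For a compact Kähler manifold $X$ of dimension $n$ take $N=H^{1,1}(X,\mathbf R)$, $C$ the closure of the Kähler cone, and $f$ the cup product form. (P) is clear. For $n\ge2$ and Kähler classes $\omega_1,\dots,\omega_{n-2}$ the form $\omega_1\cdots\omega_{n-2}(\cdot,\cdot)$ is nondegenerate of signature $(1,\dim N-1)$ by the mixed Hodge–Riemann relations (Gromov; Dinh–Nguyên, GAFA 16 (2006)). This gives (H) by continuity. It also gives (N): if $f(x,\cdot,\dots,\cdot)=0$, then $x$ is in the kernel of such a form, so $x=0$. For $n=1$, $N$ is a line on which $f$ is integration, and (N) is clear. Automorphisms preserve $C$ and $f$, so Theorem B applies to the image. $\square$
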